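# WDC sets whose distance function is not a DC aura

## Distance functions as the expected auras

Suppose a closed set $A\subset\mathbb R^d$ is cut out as $A=\{f=0\}$ by some function $f\ge 0$ that is a difference of convex functions and does not become too flat as one approaches $A$ from outside. The set $A$ has its own canonical function with zero set $A$: the distance $d_A=\operatorname{dist}(\cdot,A)$. It seems that $d_A$ should be at least as good as $f$. It is $1$-Lipschitz, and off $A$ its gradient, where it exists, has length exactly $1$. So the answer one first guesses is: *yes, if any such $f$ exists, then $d_A$ is one.* We make the guess precise and test it. It survives every easy test, and it is false in every dimension $d\ge3$.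

Throughout, $\mathbb R^d$ carries the Euclidean norm.

**Definition (DC function).** $f:\mathbb R^d\to\mathbb R$ is DC if it is the difference of two convex functions on $\mathbb R^d$. Such an $f$ is locally Lipschitz.

For example, $|x|-|y|$ is DC, and so is $\min\{|x|,|y|\}=|x|+|y|-\max\{|x|,|y|\}$.

**Definition (Clarke gradient).** For $f$ locally Lipschitz, $\partial f(x)$ is the closed convex hull of all limits $\lim_i\nabla f(y_i)$ with $y_i\to x$ and $f$ differentiable at each $y_i$.

For example, on $\mathbb R$, both $|z|$ and $-|z|$ have Clarke gradient $[-1,1]$ at $0$. The Clarke gradient does not see the difference between a valley and a ridge.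

**Definition (weakly regular value).** $c$ is a weakly regular value of a DC function $f$ if, whenever $x_i\to x$, $f(x_i)>c$ for all $i$ and $f(x)=c$, we have $\liminf_i\operatorname{dist}(0,\partial f(x_i))>0$.

**Definition (DC aura, WDC set).** A DC function $f:\mathbb R^d\to[0,\infty)$ is a DC aura for $A$ if $A=f^{-1}(\{0\})$ and $0$ is a weakly regular value of $f$. A set is WDC if it has a DC aura.

WDC sets are closed, since $f$ is continuous. The condition concerns only points close to $A$: for $A=\{|x|\ge1\}$ the function $f=\max\{0,1-|x|\}$ is a DC aura, although $0\in\partial f(0)$, because the origin is far from $A$.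

The question, which comes from Dušan Pokorný, Luděk Zajíček, "Remarks on WDC sets", arXiv:1905.12709 (2019), reads: *is $d_A$ a DC aura for $A$, for every nonempty WDC set $A\subset\mathbb R^d$?* Two things are asked: that $d_A$ be DC, and that $0$ be a weakly regular value of $d_A$.

We use the following standard facts.

* Finite maxima and minima of DC functions are DC: $\max\{u_1-w_1,u_2-w_2\}=\max\{u_1+w_2,u_2+w_1\}-(w_1+w_2)$, and similarly for minima.
* For convex functions the Clarke gradient is the convex subdifferential. A convex function on $\mathbb R^d$ is Lipschitz on bounded sets.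
* Max rule (Clarke, *Optimization and Nonsmooth Analysis*, 2.3.12): for finitely many locally Lipschitz $f_i$, $\partial(\max_i f_i)(q)\subset\operatorname{conv}\bigcup_{i\text{ active}}\partial f_i(q)$.
* At a local extremum $0\in\partial f$. We have $\partial(f+\varphi)\subset\partial f+\partial\varphi$, with equality if $\varphi$ is $C^1$.
* If $\tilde f(q,w)=f(q)$, then $\partial\tilde f(q,w)=\partial f(q)\times\{0\}$, directly from the definition.

Two small remarks will be used often. First, let $|u|=1$ and suppose $f(q'+su)-f(q')\ge \eta s$ for all $q'$ near $q$ and all small $s>0$. Then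
$$v\cdot u\ge\eta\quad\text{for every }v\in\partial f(q),\tag{1}$$
because the inequality holds for gradients near $q$ and passes to limits and convex hulls. Second, a convex combination of $k$ orthonormal vectors, each possibly multiplied by $-1$, has norm
$$\Big(\sum\lambda_j^2\Big)^{1/2}\ge \frac1{\sqrt k}.\tag{2}$$

To test the guess we must know $\partial d_A$. For $p\notin A$ let $\Pi(p)$ be the set of nearest points of $A$ to $p$.

**Lemma 1.** Let $A\subset\mathbb R^d$ be closed and nonempty, $p\notin A$, $\delta=d_A(p)$. Then $\partial d_A(p)=\operatorname{conv}\{(p-a)/\delta:a\in\Pi(p)\}$.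

*Proof.* The squared distance becomes convex after a change of sign and a quadratic correction: the function
$$\psi(x)=\tfrac12\big(|x|^2-d_A(x)^2\big)=\sup_{a\in A}\big(x\cdot a-\tfrac12|a|^2\big)$$
is convex. If $a\in\Pi(p)$, then $\psi(x)\ge x\cdot a-\frac12|a|^2$ with equality at $x=p$, so $a\in\partial\psi(p)$.

Off $A$ we have $d_A=\sqrt{|x|^2-2\psi}>0$, so $d_A$ and $\psi$ have the same differentiability points there, and $\nabla d_A(x)=(x-\nabla\psi(x))/d_A(x)$. Taking limits and convex hulls, $\partial d_A(p)=(p-\partial\psi(p))/\delta$. This convex set contains $(p-a)/\delta$ for each $a\in\Pi(p)$, which gives "$\supset$".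

For "$\subset$", let $q\notin A$ be a differentiability point. Then $\partial\psi(q)$ is a singleton containing $\Pi(q)$, so $\nabla d_A(q)=(q-a)/d_A(q)$ for $a\in\Pi(q)$. If such points $q_i\to p$ with nearest points $a_i$, then the $a_i$ are bounded, and any limit $a$ of a subsequence lies in $A$ with $|p-a|=\delta$, that is, $a\in\Pi(p)$. So each limit of gradients is some $(p-a)/\delta$ with $a\in\Pi(p)$. Since $\Pi(p)$ is compact, the convex hull is closed. $\square$

Thus $\partial d_A(p)$ is close to $0$ exactly when $p$ is surrounded by its nearest points: $p$ nearly lies in their convex hull, at the scale $\delta$.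

**Convex sets.** If $A$ is closed and convex, then $d_A$ is convex and $\Pi(p)$ is one point, so $|v|=1$ for the only $v\in\partial d_A(p)$. The guess holds.

**Two lines in the plane.** Let $A$ be the union of the lines through $0$ at angles $\pm\theta$ to the $x$-axis, $0<\theta\le\pi/4$. Then $d_A$ is a minimum of two convex functions, hence DC. At $p=(1,0)$ the two nearest points give the unit vectors $(\sin\theta,\mp\cos\theta)$, whose midpoint $(\sin\theta,0)$ is the shortest element of $\partial d_A(p)$. On the $z$-axis one gets $\cos\theta$ in the same way, and off both axes $\Pi(p)$ is a single point. So $\operatorname{dist}(0,\partial d_A)\ge\sin\theta$ off $A$, and the guess holds. A narrow wedge gives a small constant.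

**A cusp.** Let $A=\{(x,z):|z|\ge x^2\}\subset\mathbb R^2$, and $p=(s,0)$ with $0<s<\frac12$. Since $(s,s^2)\in A$, $\delta\le s^2$. A nearest point $(a_1,a_2)$ has $a_1\ge s-s^2$, so $|a_2|\ge a_1^2\ge s^2(1-2s)$, hence $\delta\ge s^2(1-2s)$ and $(a_1-s)^2\le s^4-s^4(1-2s)^2\le4s^5$. The mirror image $(a_1,-a_2)$ is nearest too, and averaging the two vectors of Lemma 1 gives $\operatorname{dist}(0,\partial d_A(p))\le 2\sqrt s/(1-2s)\to0$. So $d_A$ is not an aura.

But this does not refute the guess, because *this $A$ is not WDC*. Suppose $f$ were an aura, with Lipschitz constant $L>0$ on the unit disc. For $0<\rho\le\frac1{10}$ let $G=\{\rho\le x\le2\rho,\ |z|\le x^2\}$. A point of $G$ is within $x^2$ of $A$, so $f\le 4L\rho^2$ on $G$. Put $F=f-17L(x-\frac32\rho)^2$. On $|z|=x^2$ we have $F\le0$; on $x=\rho$ and $x=2\rho$ we have $F\le4L\rho^2-\frac{17}4L\rho^2<0$; and $F(\frac32\rho,0)>0$. So $F$ has a maximum over $G$ at an interior point $q$, with $f(q)\ge F(q)>0$. From $0\in\partial F(q)$ we get a vector in $\partial f(q)$ of norm at most $34L\cdot\frac\rho2=17L\rho$.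 As $\rho\to0$ this contradicts weak regularity at $0$.

What made this work: $f$ is at most of the order of the *width* $\rho^2$ of the passage, and the passage has *length* $\rho$, so $f$ can afford only a slope of order width/length $\to0$.

## The line: one-sided structure of WDC sets

**Proposition 2.** For $d=1$ the distance function of every nonempty WDC set is a DC aura.

*Proof.* Let $f$ be an aura for $A\subset\mathbb R$ and $x\in A$.

**Step 1: on each side, $A$ is locally everything or nothing.** This step excludes accumulating gaps. We claim that for some $\delta>0$ either $(x,x+\delta)\subset A$ or $(x,x+\delta)\cap A=\emptyset$. Suppose both fail for every $\delta>0$. Given $\delta$, pick $a\in A\cap(x,x+\delta)$; since $(x,a)\not\subset A$, pick $c\in(x,a)\setminus A$. The component of $\mathbb R\setminus A$ containing $c$ is an interval $(\alpha,\gamma)\subset(x,a)$ with $f(\alpha)=f(\gamma)=0$ and $f>0$ inside. So $f$ has a local maximum at some $\tau\in(\alpha,\gamma)$, whence $0\in\partial f(\tau)$ and $f(\tau)>0$. Letting $\delta\to0$ we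 get such points $\tau\to x$, contradicting weak regularity. The same holds on the left.

**Step 2: $d_A$ is DC.** We show that $d_A$ is piecewise affine. If $(x,x+\delta)\cap A=\emptyset$, then $d_A(s)=s-x$ on $[x,x+\delta/2]$; if $(x,x+\delta)\subset A$, then $d_A=0$ there. So near each $x\in A$, $d_A$ is on each side either $0$ or $|\cdot-x|$. Near a point off $A$, $d_A$ is affine or a minimum of two affine functions. Hence $d_A$ is continuous and piecewise affine with locally finitely many break points $\tau_j$, with slope jumps $s_j$. Let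
$$P(s)=\sum_{s_j>0,\ \tau_j\ge0}s_j(s-\tau_j)_++\sum_{s_j>0,\ \tau_j<0}s_j(\tau_j-s)_+,$$
a locally finite sum of convex functions, and let $N$ be the same with $s_j<0$ and $|s_j|$ as coefficients. Then $d_A-P+N$ has no slope jumps, so it is affine, and $d_A$ is DC.

**Step 3: weak regularity.** Here we read off the slopes. At points of $\{d_A>0\}$ sufficiently near $x\in A$, $d_A$ is locally affine with slope $\pm1$, so $\operatorname{dist}(0,\partial d_A)=1$ there. $\square$

For instance, $\{0\}\cup\{1/j:j\ge1\}$ violates Step 1 at $x=0$, so it is not WDC.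

## Semiconvex auras and the Jensen gap

Here is the argument one would try in order to prove weak regularity of $d_A$ in general. Let $f$ be an aura and $x_0\in A$. By weak regularity there are $\rho,c>0$ with $\operatorname{dist}(0,\partial f(q))\ge c$ whenever $|q-x_0|<2\rho$ and $f(q)>0$. Shrinking $\rho$ if needed, let $L>0$ be a Lipschitz constant of $f$ on that ball. Take $p\notin A$ with $|p-x_0|<\rho$, so $\delta=d_A(p)<\rho$.

*First, $f(p)\ge c\delta$.* Let $0<c'<c$ and suppose $f(p)<c'\delta$. The function $f+c'|\cdot-p|$ is continuous and tends to $\infty$, so it has a minimizer $q$, and $c'|q-p|\le f(p)<c'\delta$. So $|q-p|<\delta$, hence $f(q)>0$ and $|q-x_0|<2\rho$. But $0\in\partial f(q)+c'\{|w|\le1\}$ gives $\operatorname{dist}(0,\partial f(q))\le c'<c$, a contradiction.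

*Second,* let $v=\sum\lambda_j(p-a_j)/\delta\in\partial d_A(p)$ with $a_j\in\Pi(p)$, and put $b=\sum\lambda_ja_j=p-\delta v$. Then $c\delta\le f(p)\le f(b)+L\delta|v|$. If $f$ is convex, $f(b)\le\sum\lambda_jf(a_j)=0$ and we are done: $|v|\ge c/L$. If $f+\frac C2|\cdot|^2$ is convex on the ball $\{|q-x_0|<2\rho\}$ for some $C\ge0$, then still
$$f(b)\le\tfrac C2\sum\lambda_j|a_j-b|^2\le\tfrac C2\sum\lambda_j|a_j-p|^2=\tfrac C2\delta^2,$$
so $|v|\ge(c-C\delta/2)/L$, which is enough.

For a general DC function $f=u-w$ with $u,w$ convex, $u(a_j)=w(a_j)$ and we get only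
$$f(b)\le\sum\lambda_jw(a_j)-w(b),\tag{3}$$
the Jensen gap of $w$. This is where the argument stops: we need the right side to be small compared with $\delta$, and for $w=|z|$ with $a_j=(\cdot,\pm\delta)$, $\lambda_j=\frac12$, it is exactly $\delta$. The failure tells us what to look for. The aura should contain a concave ridge $-|z|$ running between two opposite walls. On the ridge $z=0$ the $z$-slope gives no help, so weak regularity of $f$ must come from another direction $x$. The cusp tells us in addition that the passage must not be long compared with its width in the direction of $x$.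

## A corridor as long as it is wide

We build one passage in the $(x,z)$-plane at a fixed scale $r>0$:
$$F_r(x,z)=\max\big\{0,\ 3(x-|z|),\ \min\{2(r-|z|),\ r+x-|z|\}\big\}.$$
We have $F_r>0$ iff $|z|<\max\{x,\min\{r,r+x\}\}$, so the open set $\{F_r>0\}$ is a wedge $|z|<r+x$ for $-r<x\le0$, then a corridor $|z|<r$ with parallel walls for $0\le x\le r$, then a widening wedge $|z|<x$ for $x\ge r$.

*The distance function is blind at $p=(r/2,0)$.* Points of $\{F_r=0\}$ with $x\ge0$ have $|z|\ge r$, so their distance to $p$ is at least $r$, with equality only at $(r/2,\pm r)$. Points with $x=-\alpha<0$ have $|z|\ge r-\alpha$. If $\alpha\le r$, the squared distance is at least $(\frac r2+\alpha)^2+(r-\alpha)^2\ge\frac12(\frac32r)^2>r^2$; if $\alpha>r$, the distance exceeds $\frac32r$. So $\Pi(p)=\{(r/2,\pm r)\}$, and $0\in\partial d(p)$ by Lemma 1, where $d$ is the distance to $\{F_r=0\}$.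

*The function $F_r$ is not blind.* Where $F_r>0$ and $z\ne0$, moving toward $z=0$ raises every nonconstant piece at rate at least $1$. Where $F_r>0$, $z=0$ and $x<r$, the minimum near the point is $r+x-|z|$, so $F_r=\max\{3(x-|z|),r+x-|z|\}$ has $x$-slope at least $1$. For $z=0$, $x\ge r$, we have $3x>2r$ and $F_r=3(x-|z|)$. So $\operatorname{dist}(0,\partial F_r)\ge1$ on $\{F_r>0\}$ by (1).

The mechanism: the parallel walls are zeros of the piece $2(r-|z|)$, which has no $x$-slope, but on the midline at $p$ this piece has value $2r$ and is hidden by the two other pieces, both of value $\frac32r$ and both with $x$-slope. The penalty argument used for the cusp gives nothing here: width/length is $1$, not small.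

One corridor does not contradict anything, since $p$ is at distance $r$ from the set and weak regularity concerns points tending to the set. We need corridors of all widths $r\to0$ at once. In $\mathbb R^3$ there is room for them: let the width depend on a third variable, $r=y^2$. The walls $|z|=y^2$ have slope $2y\to0$ in the $y$-direction, so near $y=0$ they look parallel, and $y^2$ is convex, which will make $d_A$ DC.

## Corridors of width $y^2$: weak regularity fails

**Theorem 3.** Let
$$f(x,y,z)=\max\Big\{0,\;3(x-|z|),\;\min\{2(y^2-|z|),\;y^2+x-|z|\}\Big\},\qquad A=f^{-1}(\{0\})\subset\mathbb R^3.$$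
Then $f$ is a DC aura for $A$, so $A$ is WDC. The set $A$ is a union of four closed convex sets, and $d_A$ is DC, but $0$ is not a weakly regular value of $d_A$. For $d>3$ the same holds for $A\times\mathbb R^{d-3}$, with $A\times\mathbb R^{d-3}$ again a union of four closed convex sets. For every $d\ge3$ there are also compact WDC sets with DC distance function for which $0$ is not a weakly regular value of the distance function.

In particular the answer to the question is negative for every $d\ge3$.

**Step 1: $f$ and $d_A$ are DC.** We use only the max/min formula and a decomposition of $A$ into convex pieces. The function $f\ge0$ is built from the DC functions $0$, $x-|z|$, $y^2-|z|$, $y^2+x-|z|$ by scaling, min and max, so it is DC. Next, $f=0$ iff $|z|\ge x$ and ($|z|\ge y^2$ or $|z|\ge y^2+x$). As $y^2\ge0$ and $x+y^2\ge x$, this says $A=E_1\cup E_2\cup E_1'\cup E_2'$ with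
$$E_1=\{z\ge x,\ z\ge y^2\},\qquad E_2=\{z\ge0,\ z\ge x+y^2\},$$
and $E_i'$ the mirror image of $E_i$ under $z\mapsto-z$. The four sets are closed and convex, so $d_A$ is the minimum of four convex functions and hence DC.

**Step 2: $f$ is an aura.** We show $\operatorname{dist}(0,\partial f(q))\ge1$ whenever $f(q)>0$. Let $q=(x,y,z)$ with $f(q)>0$; the constant $0$ is inactive near $q$.

* *$z\ne0$.* Near $q$, decreasing $|z|$ by a small $s>0$ raises $3(x-|z|)$, $2(y^2-|z|)$, $y^2+x-|z|$ by $3s$, $2s$, $s$, so it raises $f$ by at least $s$. By (1), $\operatorname{sgn}(z)v_3\le-1$ for all $v\in\partial f(q)$.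
* *$z=0$, $x<y^2$.* The difference $2(y^2-|z|)-(y^2+x-|z|)=y^2-x-|z|$ is positive near $q$, so near $q$
$$f=\max\{3(x-|z|),\ y^2+x-|z|\}.$$
* *$z=0$, $x\ge y^2$.* If $x\le0$, then $x=y=0$ and $f(q)=0$, a contradiction. So $x>0$, and $\min\{2y^2,y^2+x\}\le2y^2\le2x<3x$. Hence $f=3(x-|z|)$ near $q$.

In the last two cases, increasing $x$ by $s$ raises $f$ by at least $s$ near $q$, so $v_1\ge1$ for all $v\in\partial f(q)$ by (1). Thus $f$ is a DC aura and $A$ is WDC.

**Step 3: locating the nearest points of a midline point.** The aim is to show that nearest points lie on the nearly parallel walls and not on the slanted ones. Let $0<y\le\frac1{50}$, $r=y^2$, $p_y=(r/2,y,0)$. Then $f(p_y)\ge\frac32r>0$, so $\delta:=d_A(p_y)>0$. Since $(r/2,y,r)\in E_1$, $\delta\le r$. Let $a=(a_1,a_2,a_3)\in\Pi(p_y)$. From $|a-p_y|\le r$ we get $a_1\ge-r/2$ and $a_2\ge y-y^2>0$, so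
$$a_2^2\ge r(1-y)^2\ge r(1-2y).$$

*Claim: $a_1\ge0$.* Suppose $a_1=-\alpha$ with $0<\alpha\le r/2$. Since $a\in A$, $|a_3|\ge\min\{a_2^2,a_2^2-\alpha\}\ge r(1-2y)-\alpha>0$. By $X^2+Y^2\ge\frac12(X+Y)^2$,
$$\delta^2\ge\Big(\frac r2+\alpha\Big)^2+\big(r(1-2y)-\alpha\big)^2\ge\frac12r^2\Big(\frac32-2y\Big)^2\ge\frac12(1.46)^2r^2>r^2,$$
a contradiction.

**Step 4: a short vector in $\partial d_A(p_y)$.** Now we average two mirror-image nearest points. As $a_1\ge0$ and $a\in A$, we have $|a_3|\ge\min\{a_2^2,a_2^2+a_1\}=a_2^2\ge r(1-2y)>0$. Consequently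
$$(a_1-\tfrac r2)^2+(a_2-y)^2=\delta^2-a_3^2\le r^2-r^2(1-2y)^2\le4yr^2,\qquad\delta\ge|a_3|\ge r(1-2y).$$
Both $A$ and $p_y$ are symmetric under $z\mapsto-z$, so $a^*=(a_1,a_2,-a_3)$ is also a nearest point. By Lemma 1, $\partial d_A(p_y)$ contains
$$\frac1{2\delta}\big[(p_y-a)+(p_y-a^*)\big]=\frac1\delta\Big(\frac r2-a_1,\ y-a_2,\ 0\Big),$$
and therefore
$$\operatorname{dist}(0,\partial d_A(p_y))\le\frac{2\sqrt y}{1-2y}\longrightarrow0\qquad(y\to0+),$$
while $d_A(p_y)>0$ and $p_y\to0\in A$. So $0$ is not a weakly regular value of $d_A$.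

**Step 5: $d>3$.** We add inert variables. For $\tilde A=A\times\mathbb R^{d-3}$ take $\tilde f(q,w)=f(q)$. Then $\partial\tilde f=\partial f\times\{0\}$, $d_{\tilde A}(q,w)=d_A(q)$ and $\partial d_{\tilde A}=\partial d_A\times\{0\}$, so everything carries over, with test points $(p_y,0)$; the four convex sets become $E_i\times\mathbb R^{d-3}$, $E_i'\times\mathbb R^{d-3}$.

**Step 6: a compact set in $\mathbb R^3$.** We cut $A$ by a box and must check that the new aura does not become flat where the box and $A$ meet. Let $K=[-4,1]\times[-1,1]\times[-4,4]$ and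
$$f'=\max\{f,\ x-1,\ -x-4,\ |y|-1,\ |z|-4\}.$$
Then $f'\ge0$ is DC with zero set $A\cap K$. This set is the union of the four compact convex sets $E_i\cap K$, $E_i'\cap K$ (each contains $0$), so $d_{A\cap K}$ is DC. For $0<y\le\frac1{50}$ all points within $r\le\frac1{2500}$ of $p_y$ lie in $K$, so $\Pi(p_y)\subset K$. As $A\cap K\subset A$, the nearest points of $p_y$ in $A\cap K$ are the same as in $A$, and Step 4 shows that $0$ is not a weakly regular value of $d_{A\cap K}$.

It remains to see that $0$ is a weakly regular value of $f'$. Let $q=(x,y,z)$ be within $\frac1{10}$ of $K$, $f'(q)>0$ and $v\in\partial f'(q)$. Every active piece is positive at $q$. In particular, if $|y|-1$ is active, then $y\ne0$ and its gradient is $\operatorname{sgn}(y)e_2$; likewise for $|z|-4$. Also $x-1$ and $-x-4$ are never both active.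

*If $f$ is not active,* the max rule makes $v$ a convex combination of at most three vectors, at most one from each of $\{\pm e_1\},\{\pm e_2\},\{\pm e_3\}$, so $|v|\ge1/\sqrt3$ by (2).

*If $f$ is active,* then $f(q)>0$. Either $x>|z|\ge0$, or both $|z|<y^2$ and $y^2+x>|z|\ge0$. In both cases $|z|<\max\{x,y^2\}<2$ and $x>-y^2>-2$, because $x\le1.1$ and $y^2\le1.21$. So $|z|-4$ and $-x-4$ are inactive, and
$$v=\lambda_0\zeta+\lambda_1e_1+\lambda_2\operatorname{sgn}(y)e_2,\qquad\zeta\in\partial f(q),\ \lambda_i\ge0,\ \sum\lambda_i=1,$$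
with $\lambda_2>0$ only if $|y|-1$ is active. Moreover $|\zeta|\le5$: on $\{|y|<1.11\}$ the pieces $3(x-|z|)$, $2(y^2-|z|)$, $y^2+x-|z|$ have Lipschitz constants at most $3\sqrt2$, $\sqrt{16(1.11)^2+4}$, $\sqrt{2+4(1.11)^2}$, all below $5$, and max and min preserve this.

* If $z\ne0$, then $|\zeta_3|\ge1$ by Step 2. Comparing components, $|v|\ge\max\{\lambda_0,\ \lambda_1-5\lambda_0,\ \lambda_2-5\lambda_0\}$. If $|v|<\frac1{20}$, then $\lambda_0<0.05$ and $\lambda_1,\lambda_2<0.3$, so $\sum\lambda_i<1$, a contradiction. So $|v|\ge\frac1{20}$.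
* If $z=0$, the local formulas in Step 2 give $\zeta_1\ge1$. If in addition $y\ne0$, then in these formulas increasing $|y|$ does not decrease $f$, so $\operatorname{sgn}(y)\zeta_2\ge0$. Hence $v_1\ge\lambda_0+\lambda_1$, and if $\lambda_2>0$, then $\operatorname{sgn}(y)v_2\ge\lambda_2$. So $|v|\ge\frac12$.

So $\operatorname{dist}(0,\partial f')\ge\frac1{20}$ on $\{f'>0\}$ near $A\cap K$, and $f'$ is a DC aura.

**Step 7: compact sets for $d>3$.** We multiply by a cube. Let $m=d-3$ and take $(A\cap K)\times[-1,1]^m$ with $f''=\max\{f',|w_1|-1,\dots,|w_m|-1\}$. This is DC and nonnegative with the right zero set. At a point within $\frac1{10}$ of the set with $f''>0$, elements of $\partial f''$ have the form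
$$\lambda_0(\zeta,0)+\sum_j\lambda_j\operatorname{sgn}(w_j)(0,e_j),\qquad\lambda_i\ge0,\ \sum\lambda_i=1,$$
with $\zeta\in\partial f'(q)$, $f'(q)>0$ and $|\zeta|\ge\frac1{20}$ if $\lambda_0>0$. Their norm is at least $\frac1{20}(\sum\lambda_i^2)^{1/2}\ge\frac1{20\sqrt{m+1}}$. So $f''$ is an aura. The distance function $D$ of the set is DC, because the set is a union of four convex sets, and $D(q,w)^2=d_{A\cap K}(q)^2+\operatorname{dist}(w,[-1,1]^m)^2$. For $w$ near $0$ this gives $D(q,w)=d_{A\cap K}(q)$, so $\partial D(p_y,0)=\partial d_{A\cap K}(p_y)\times\{0\}$ and weak regularity fails at $0$. $\blacksquare$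

## Second differences along a segment

In Theorem 3 the DC property of $d_A$ came for free, since $A$ was a finite union of convex sets. Can the DC property fail too, for a set where weak regularity is not in doubt? We need a way to prove that a function is *not* DC.

**Lemma 4.** Let $u$ be convex, and $L_1$-Lipschitz on a convex set containing collinear, equally spaced points $P_{-1/2},P_0,P_{1/2},\dots,P_{R-1/2}$ in this order, with step length $\varepsilon$. Then
$$0\le\sum_{i=0}^{R-1}\big[u(P_{i-\frac12})-2u(P_i)+u(P_{i+\frac12})\big]\le2L_1\varepsilon.$$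

*Proof.* Each term is nonnegative by midpoint convexity, and it is the difference of two consecutive increments of $u$. The increments over consecutive steps are nondecreasing, so the sum is at most (last increment) $-$ (first increment) $\le2L_1\varepsilon$. $\square$

So if $d_A=u_1-u_2$ with $u_i$ convex, the sum of the second differences of $d_A$ is at most that of $u_1$, hence at most $2L_1\varepsilon$, *however many points there are*. We want $d_A$ to have many dips along a segment. Let $A$ be the region below the graph of a function $g\ge0$ on $\mathbb R^2$. Then $A$ is WDC as soon as $g$ is DC (Step 5 below), and $d_A$ seen from above dips over each bump of $g$.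

*Bumps in a row.* Put bumps of height $\tau=\max g$ at the points $(i,0)$, $0\le i<R$, with $g=0$ at the half-integers $(s,0)$, and observe from $(s,0,t)$. The distance is at least $t-\tau$ everywhere on the observation line and at most $t$ at half-integers $s$, so the sum in Lemma 4 for $d_A$ is at most $2R\tau$. But $g=\Phi-\Psi$ is DC. If $\Phi,\Psi$ are $M$-Lipschitz, Lemma 4 applied to $\Psi$ along the row, where $\varepsilon=\frac12$ and $\Psi-\Phi=-g$ has second differences $2\tau$, gives $2R\tau\le M$. So whatever $d_A$ shows was already paid for by $g$, and for bounded $M$ there is no contradiction.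

The way out uses the second dimension of the ground. From a line $\{(s,0,t)\}$, all points of a circular cylinder of radius $t$ about that line are at the same distance. So we bend the ground into a piece of such a cylinder and place consecutive bumps at *different heights $b_i$ across it*. The line sees all bumps one after another, as if they were in a row; but on the ground no line meets many of them at close spacing. We place $R=n^3$ bumps of height about $n^{-2}$, so the dips add up to about $n$, while $g$ remains a difference of convex functions with Lipschitz constants independent of $n$.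

## Bumps on a cylinder: the DC property fails

**Theorem 5.** There is a Lipschitz, compactly supported DC function $g\ge0$ on $\mathbb R^2$ such that $A=\{(x,y)\in\mathbb R^2\times\mathbb R:y\le g(x)\}$ is WDC and $\operatorname{dist}(0,\partial d_A)\ge c>0$ off $A$, but $d_A$ is not DC. The graph of $g$ is also a WDC set whose distance function is not DC. For $d>3$ the same holds for the products with $\mathbb R^{d-3}$. For every $d\ge3$ there are also compact WDC sets whose distance function is not DC.

**Step 1: many bumps, cheaply.** This step writes the bump function as a difference of two $2$-Lipschitz convex functions. Let $n\ge2$, $R=n^3$, $\kappa=\frac1{128n^2}$. For $0\le i\le R-1$ put $x_i=(i,b_i)$ with $b_i=(i\bmod n)/n$. Write $\langle(a,b),(a',b')\rangle=aa'/R+bb'$ and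
$$\ell_i(x)=\langle x,x_i\rangle-\tfrac12\langle x_i,x_i\rangle,\quad c_i(a,b)=2|a-i|+8n|b-b_i|,\quad S_i=\{c_i\le1\},$$
$$\varphi_A=\max_i\big(\ell_i+\kappa\max\{c_i,1\}\big),\qquad\varphi_B=\max_i\big(\ell_i+\kappa c_i\big).$$
The planes $\ell_i$ are tangent to the paraboloid $\frac12\langle x,x\rangle$ at $x_i$. Near $x_i$ the plane $\ell_i$ beats the others by a margin, and within this margin one can either leave the cone $\kappa c_i$ or cut off its tip; the difference is a bump.

Both functions are convex. They are $2$-Lipschitz, since $|\nabla\ell_i|=|(i/R,b_i)|\le\sqrt2$ and $\kappa(2+8n)\le10n/(128n^2)<0.04$.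

*Claim: the $S_i$ are pairwise disjoint, and $\varphi_A-\varphi_B=g_0:=\sum_i\kappa(1-c_i)_+$.* In particular $0\le g_0\le\kappa$.

For $i\ne j$ let $m=|i-j|$, $B=|b_i-b_j|\in\frac1n\mathbb Z$ and $Q=m^2/R+B^2=\langle x_i-x_j,x_i-x_j\rangle$.

(a) *The points are well separated: $Q\ge\frac m{2n^2}$.* Write $i=qn+\rho$, $j=q'n+\rho'$ with $0\le\rho,\rho'<n$. If $q=q'$, then $B=m/n$ and $B^2\ge m/n^2$. If $m\ge n$, then $m^2/n^3\ge m/n^2$. In the remaining case $q\ne q'$ and $m<n$. Then $|q-q'|=1$ (otherwise $m\ge n+1$), say $q=q'+1$, so $m=n+\rho-\rho'$ and $B=(n-m)/n$. If $m\le n/2$, then $B^2\ge\frac14\ge\frac1{4n}\ge\frac m{2n^2}$. If $m>n/2$, then $m^2/n^3\ge\frac m{2n^2}$.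

(b) *Neighbors.* If $m=1$, then $B$ is $\frac1n$ or $\frac{n-1}n$, so $B\ge\frac1n$, hence $Q=n^{-3}+B^2\le2B^2$. In particular $S_i\cap S_j=\emptyset$ for all $i\ne j$: at a common point $|a-i|,|a-j|\le\frac12$ and $|b-b_i|,|b-b_j|\le\frac1{8n}$, which forces $m\le1$ and $B\le\frac1{4n}$, impossible.

(c) *On $S_i$ the index $i$ wins: $\ell_i\ge\ell_j+\kappa c_j$ for $j\ne i$.* On $S_i$ we have $|a-i|\le\frac12$, $|b-b_i|\le\frac1{8n}$. Since $B=0$ or $B\ge\frac1n$, we have $\frac B{8n}\le\frac18B^2$, so
$$\ell_i-\ell_j=\tfrac12Q-\langle x-x_i,x_j-x_i\rangle\ge\tfrac12Q-\frac m{2R}-\frac B{8n}\ge\frac{m^2-m}{2R}+\tfrac38B^2\ge\tfrac18Q.$$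
For the last inequality, if $m\ge2$ use $m^2-m\ge m^2/2$; if $m=1$ use (b), $\frac38B^2\ge\frac3{16}Q$. Moreover, on $S_i$, $c_j\le c_i+2m+8nB\le1+2m+8nB\le4m+8nB$, so with (a)
$$\kappa c_j\le\frac m{32n^2}+\frac B{16n}\le\frac Q{16}+\frac{B^2}{16}\le\frac Q8.$$

Now the claim. Outside $\bigcup S_i$ all $c_i>1$, so $\varphi_A=\varphi_B$, and $g_0=0$. On $S_i$ we have $c_j>1$ for $j\ne i$ by disjointness, so (c) gives $\varphi_A=\ell_i+\kappa$ and $\varphi_B=\ell_i+\kappa c_i$, whose difference is $\kappa(1-c_i)=g_0$.

**Step 2: the cylindrical ground.** This step builds a compactly supported DC function $\beta$ that equals a circular arc over the bumps, with Lipschitz constants proportional to a small parameter. Let $0<\omega\le\frac12$ and $t=1/\omega\ge2$. Let $E(b)=t-\sqrt{t^2-b^2}$ for $|b|\le1$, extended to $\mathbb R$ by its tangent lines at $\pm1$. Then $E\ge0$ is convex, with Lipschitz constant $1/\sqrt{t^2-1}=\omega/\sqrt{1-\omega^2}\le1.2\,\omega$, and $E(b)\le t-\sqrt{t^2-b^2}$ for $|b|\le t$, since the arc is convex and lies above its tangents.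 Put $\mu=E(1)=1/(t+\sqrt{t^2-1})\le\omega$,
$$C(a,b)=\mu\big(2-\max\{|b|,\ 1+\operatorname{dist}(a,[-1,R])\}\big),\qquad\beta=\max\{0,\min\{E,C\}\}.$$
The function $C$ is concave and $\omega$-Lipschitz. With $W=\max\{E-C,0\}$, which is convex, $\min\{E,C\}=E-W$, so
$$\beta=\max\{E,W\}-W,$$
a difference of convex functions that are $2.2\,\omega$-Lipschitz. We need four properties.

* $0\le\beta\le E$, since $E\ge0$.
* $\beta\le\mu$ everywhere: the maximum in $C$ is at least $1$, so $C\le\mu$ and $\beta\le\max\{0,C\}\le\mu$.
* $\beta=0$ outside $[-2,R+1]\times[-2,2]$, since $C<0$ there.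
* $\beta=E$ on $[-1,R]\times[-1,1]$, since there $C=\mu\ge E$. This rectangle contains all $S_i$, because $|a-i|\le\frac12$ and $|b-b_i|\le\frac1{8n}$ on $S_i$, and $0\le b_i\le1-\frac1n$.

Put
$$h=h_{n,\omega}=\omega g_0+\beta=[\omega\varphi_A+\max\{E,W\}]-[\omega\varphi_B+W]\ge0.$$
This is a difference of two convex $5\omega$-Lipschitz functions; it vanishes outside $[-2,R+1]\times[-2,2]$, and
$$h\le\omega\kappa+\mu\le\omega(1+\kappa)<1<t\quad\text{on }\mathbb R^2.\tag{4}$$

**Step 3: the axis sees every bump.** Here we compute the dips of the distance along the axis of the cylinder. Let $H:\mathbb R^2\to\mathbb R$ be continuous with $H=h$ on $\{\xi:\operatorname{dist}(\xi,[-\frac12,R-\frac12]\times\{0\})\le t\}$. Let $A_H=\{(\xi,\eta):\eta\le H(\xi)\}$ and $D(s)=d_{A_H}(s,0,t)$. Recall $\kappa\le\frac1{512}$.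

*Integers $s=i\in\{0,\dots,R-1\}$: upper bound.* The top of the bump $(x_i,E(b_i)+\omega\kappa)$ lies in $A_H$, since $|b_i|<1<t$. With $\sigma=\sqrt{t^2-b_i^2}\ge\frac{\sqrt3}2t$,
$$D(i)^2\le b_i^2+(\sigma-\omega\kappa)^2=t^2-2\sigma\omega\kappa+\omega^2\kappa^2\le t^2-1.7\,t\omega\kappa,$$
because $2\sigma\ge1.73\,t$ and $\omega\kappa\le0.001\,t$. So $D(i)\le t-0.85\,\omega\kappa$.

*Half-integers $s\in\{-\frac12,\frac12,\dots,R-\frac12\}$: lower bound.* Let $(a,b,\eta)\in A_H$. If $|(a,b)-(s,0)|\ge t$, its distance to $(s,0,t)$ is at least $t$. Otherwise $|b|<t$ and $H(a,b)=h(a,b)$, so $\eta\le h(a,b)$.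

* If $(a,b)\notin\bigcup S_i$, then $\eta\le\beta\le E(b)\le t-\sqrt{t^2-b^2}$, so $t-\eta\ge\sqrt{t^2-b^2}$ and the distance is at least $t$.
* If $(a,b)\in S_i$, put $e=\frac12-|a-i|\in[0,\frac12]$. As $|s-i|\ge\frac12$, we have $|a-s|\ge e$. Also $1-c_i\le1-2|a-i|=2e$, so $\eta\le E(b)+2\omega\kappa e$. Here $|b|\le1$; with $\sigma=\sqrt{t^2-b^2}\ge\frac{\sqrt3}2t>2\omega\kappa e$ and $\sigma\omega\le t\omega=1$, the squared distance is at least
$$e^2+b^2+(\sigma-2\omega\kappa e)^2\ge t^2+e^2-4\sigma\omega\kappa e\ge t^2+e^2-4\kappa e\ge t^2-4\kappa^2,$$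
the last step because $e^2-4\kappa e=(e-2\kappa)^2-4\kappa^2$.

Since $\sqrt{t^2-X}\ge t-X/t$ for $0\le X\le t^2$, we get $D(s)\ge t-4\kappa^2/t=t-4\kappa^2\omega\ge t-0.05\,\omega\kappa$. Therefore each second difference is at least $2(0.85-0.05)\omega\kappa$, and
$$\sum_{i=0}^{R-1}\big[D(i-\tfrac12)-2D(i)+D(i+\tfrac12)\big]\ge R\cdot1.6\,\omega\kappa=\frac{\omega n}{80}.\tag{5}$$

The convex parts of $h$ have Lipschitz constant $5\omega$, and the dips add up to $\omega n/80$. We can let $\omega\to0$ summably and still have $\omega n\to\infty$.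

**Step 4: gluing all scales into one $g$.** This step places scaled copies of $h$ in disjoint rectangles tending to the origin. For $k\ge1$ let
$$n_k=16^k,\quad\omega_k=4^{-k},\quad t_k=4^k,\quad R_k=n_k^3,\quad r_k=\frac{2^{-k}}{3R_k},\quad z_k=(2^{-k}+r_kR_k,\ r_kR_k),$$
$$g=\sum_kh_k,\qquad h_k(x)=r_k\,h_{n_k,\omega_k}\big((x-z_k)/r_k\big).$$
The map $\xi\mapsto z_k+r_k\xi$ sends $[-R_k,2R_k]\times[-R_k,R_k]$ onto $[2^{-k},2^{1-k}]\times[0,\frac23 2^{-k}]\subset T_k:=[2^{-k},2^{1-k}]\times[0,2^{-k}]$. As $R_k>2$, the rectangle $[-2,R_k+1]\times[-2,2]$ lies in the interior of $[-R_k,2R_k]\times[-R_k,R_k]$, so the support of $h_k$ lies in $\operatorname{int}T_k$. The first coordinates show that $\operatorname{int}T_m\cap T_k=\emptyset$ for $m\ne k$, so $h_m=0$ on $T_k$ for $m\ne k$.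

The scaling preserves Lipschitz constants, so $h_k=\Phi_k-\Psi_k$ with $\Phi_k,\Psi_k$ convex and $5\omega_k$-Lipschitz, and by adding a constant to both we may take $\Phi_k(0)=0$. Then $\Psi_k(0)=-h_k(0)=0$. Since $|\Phi_k(x)|,|\Psi_k(x)|\le5\omega_k|x|$ and $\sum5\omega_k=\frac53$, the sums $\Phi=\sum\Phi_k$ and $\Psi=\sum\Psi_k$ converge locally uniformly to Lipschitz convex functions. So $g=\Phi-\Psi$ is DC, Lipschitz, $\ge0$, with support in $[0,1]^2$.

**Step 5: $A$ is WDC, and $\partial d_A$ stays away from $0$.** Both facts follow because $A$ lies under a Lipschitz DC graph. Let $A=\{y\le g(x)\}\subset\mathbb R^3$. The function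
$$f(x,y)=\max\{0,y-g(x)\}=\max\{\Phi(x),\,y+\Psi(x)\}-\Phi(x)$$
is DC with zero set $A$. Where $f>0$ we have $f=y-g(x)$ locally, so all $v\in\partial f$ have $v_3=1$. Hence $f$ is an aura.

Let $L>0$ be a Lipschitz constant of $g$. We show $\operatorname{dist}(0,\partial d_A)\ge(1+L^2)^{-1/2}$ off $A$. Let $q\notin A$, $a\in\Pi(q)$ and $\nu=(\nu',\nu_3)=(q-a)/|q-a|$. For $u=(w,-L|w|)$, $w\in\mathbb R^2$, and for $u=(0,-1)$, the ray $a+su$, $s\ge0$, lies in $A$, since $g$ falls at rate at most $L$. As $|q-a-su|\ge|q-a|$ for all $s\ge0$, we get $\nu\cdot u\le0$. If $\nu'\ne0$, the choice $w=\nu'$ gives $|\nu'|\le L\nu_3$, so $1=|\nu'|^2+\nu_3^2\le(1+L^2)\nu_3^2$ with $\nu_3>0$. If $\nu'=0$, then $\nu_3=\pm1$ and $u=(0,-1)$ gives $\nu_3=1$. So $\nu_3\ge(1+L^2)^{-1/2}$ in both cases, and this bound on the third component passes to the convex hull in Lemma 1.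

**Step 6: $d_A$ is not DC.** We now confront (5) with Lemma 4. Suppose $d_A=u_1-u_2$ with $u_1,u_2$ convex, and let $L_1$ be a Lipschitz constant of $u_1$ on the ball of radius $4$ about $0$. Put $H_k(\xi)=g(z_k+r_k\xi)/r_k$. By Step 4, $H_k=h_{n_k,\omega_k}$ on $[-R_k,2R_k]\times[-R_k,R_k]$, and this rectangle contains $\{\xi:\operatorname{dist}(\xi,[-\frac12,R_k-\frac12]\times\{0\})\le t_k\}$ because $t_k+\frac12\le R_k$. So Step 3 applies to $H_k$. The scaling $(\xi,\eta)\mapsto(z_k+r_k\xi,r_k\eta)$ maps $A_{H_k}$ onto $A$, so $d_A(z_k+r_k\xi,r_k\eta)=r_kd_{A_{H_k}}(\xi,\eta)$.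

Let $P_s=(z_k+r_k(s,0),\,r_kt_k)$. For $s\in[-\frac12,R_k-\frac12]$ these points lie in $[0,1]^2\times(0,1]$, hence in the ball. The points $P_{-1/2},P_0,\dots,P_{R_k-1/2}$ are equally spaced with step $r_k/2$. By (5), by nonnegativity of second differences of $u_2$, and by Lemma 4 for $u_1$,
$$\frac{r_k\omega_kn_k}{80}\le\sum_{i=0}^{R_k-1}\big[d_A(P_{i-\frac12})-2d_A(P_i)+d_A(P_{i+\frac12})\big]\le\sum_{i=0}^{R_k-1}\big[u_1(P_{i-\frac12})-2u_1(P_i)+u_1(P_{i+\frac12})\big]\le L_1r_k.$$
Hence $4^k=\omega_kn_k\le80L_1$ for all $k$, a contradiction.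

**Step 7: the graph.** We transfer the result from the region to its boundary. Let $\Gamma$ be the graph of $g$. The function $|y-g(x)|$ is DC, has zero set $\Gamma$, and where it is nonzero all $v\in\partial|y-g|$ have $v_3=\pm1$; so it is a DC aura for $\Gamma$. At points $(x,y)$ with $y>g(x)$ we have $d_\Gamma=d_A$, because $\Gamma\subset A$ and nearest points of $A$ lie on the boundary of $A$, which is $\Gamma$. All test points $P_s$ used in Step 6 lie above $\Gamma$, since by (4) $g(z_k+r_k(s,0))=r_kh_{n_k,\omega_k}(s,0)<r_kt_k$. So Step 6 applies to $d_\Gamma$, and $d_\Gamma$ is not DC.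

**Step 8: $d>3$.** Again we add inert variables. Use $A\times\mathbb R^{d-3}$ or $\Gamma\times\mathbb R^{d-3}$, with auras and distance functions not depending on the added variables; the bound on $\operatorname{dist}(0,\partial d_A)$ carries over. If the distance function of the product were DC, so would be its restriction to $\mathbb R^3\times\{0\}$, which is $d_A$ or $d_\Gamma$.

**Step 9: compact sets, $d=3$.** We cut by a box far from all test points. Let $A'=A\cap\{y\ge-4,\ |x_1|\le4,\ |x_2|\le4\}$, which is compact since $g$ is bounded, and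
$$f'=\max\{0,\ y-g(x),\ -y-4,\ |x_1|-4,\ |x_2|-4\}.$$
Then $f'$ is DC with zero set $A'$. Let $f'>0$ at a point, and let $v\in\partial f'$ there. The pieces $y-g$ and $-y-4$ are not both active, since $y-g$ active means $y-g>0$, so $y>g\ge0$. If some $|x_j|-4$ is active, it is positive, so $g=0$ near $x$ and $y-g=y$ locally. Then $v$ is a convex combination of at most three orthonormal vectors (up to sign), of norm at least $1/\sqrt3$ by (2). Otherwise only $y-g$ or only $-y-4$ is active, and $v_3=\pm1$. So $f'$ is an aura for $A'$.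

The test points have $x\in[0,1]^2$ and $0<y\le1$, and $(x,0)\in A$, so their nearest points in $A$ are at distance at most $1$ and lie in the box. Hence $d_{A'}(P_s)=d_A(P_s)$. Step 6 uses only these values, so $d_{A'}$ is not DC.

**Step 10: compact sets, $d>3$.** As in Theorem 3, we multiply by a cube. Take $A'\times[-1,1]^{d-3}$ with $f''=\max\{f',|w_1|-1,\dots,|w_{d-3}|-1\}$. Where $f''>0$, elements of $\partial f''$ are $\lambda_0(\zeta,0)+\sum_j\lambda_j\operatorname{sgn}(w_j)(0,e_j)$ with $\lambda_i\ge0$, $\sum\lambda_i=1$, and $|\zeta|\ge1/\sqrt3$ if $\lambda_0>0$. Their norm is at least $\frac1{\sqrt3}(\sum\lambda_i^2)^{1/2}\ge\frac1{\sqrt{3(d-2)}}$, so $f''$ is an aura. The distance function restricted to $w=0$ is $d_{A'}$, so it is not DC. $\blacksquare$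

Thus for every $d\ge3$ each of the two requirements can fail while the other holds: Theorem 3 has DC without weak regularity, and Theorem 5 has weak regularity without DC. For $d=2$, which is neither proved nor used here, D. Pokorný and L. Zajíček, *Remarks on WDC sets*, Comment. Math. Univ. Carolin. 62 (2021), prove that $d_A$ is a DC aura for $A$ for every nonempty WDC set $A\subset\mathbb R^2$. Together with Proposition 2 and Theorem 3, the first guess is right exactly for $d\le2$.
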